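\title{Prescribing the Set of Tangent Planes at a Point of a Two-Phase Free Boundary for Harmonic Measure}

\begin{abstract}
Let $\Omega^\pm\subset\mathbb{R}^n$, $n\ge 2$, be complementary NTA domains whose harmonic measures $\omega^\pm$ are mutually absolutely continuous, and let $h=d\omega^-/d\omega^+$. We show that every nonempty compact connected set of hyperplanes through the origin is the set of all geometric blow-ups, at one boundary point, of such a pair with $\log h$ continuous. This answers a question of Badger, Engelstein and Toro. The boundary is a hyperplane that turns slowly as the scale decreases, and the modulus of continuity of $\log h$ can be bounded by any regular modulus that fails the Dini condition. Conversely, a Dini condition on the mean oscillation of $h$ at a point whose blow-ups are hyperplanes forces the blow-up to be unique.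
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $n\ge2$. Let $\Omega^+=\Omega\subset\mathbb{R}^n$ and $\Omega^-=\mathbb{R}^n\setminus\overline{\Omega}$ be unbounded domains with common boundary $\partial\Omega=\partial\Omega^+=\partial\Omega^-$, both NTA domains in the sense of Jerison and Kenig \cite{JK}. Let $\omega^\pm$ be the harmonic measures of $\Omega^\pm$, with finite poles $X^\pm\in\Omega^\pm$ or with poles at infinity as in Kenig and Toro \cite{KT}. The definitions are recalled in Section~\ref{sec:prelim}. If $\omega^+\ll\omega^-\ll\omega^+$, we call $\Omega^\pm$ a \emph{pair of complementary NTA domains} and put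
\[
h=\frac{d\omega^-}{d\omega^+}.
\]
We write $\log h\in C(\partial\Omega)$ if $h$ agrees almost everywhere with a positive continuous function, and we then identify the two.

The function $h$ measures how differently the boundary is seen from its two sides. Let $u^\pm$ be the Green functions with poles at infinity, extended by zero, so that $\Delta u^\pm=\omega^\pm$. The function $v=u^+-u^-$ vanishes exactly on $\partial\Omega$, and $\Delta v=(1-h)\,\omega^+$. If $h\equiv1$, then $v$ is harmonic in $\mathbb{R}^n$, and near a point with $\nabla v\ne0$ the boundary is a smooth hypersurface. If $\log h$ is merely continuous and $h(Q)=1$, then $v$ is closer and closer to harmonic on smaller and smaller balls about $Q$. One asks how much of the geometry of the case $h\equiv1$ survives.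

The geometry at small scales is recorded by tangent sets. For nonempty $S,T\subset\mathbb{R}^n$ let $\operatorname{excess}(S,T)=\sup_{x\in S}\operatorname{dist}(x,T)$, and let $\operatorname{excess}(\emptyset,T)=0$. Closed sets $F_j$ converge to a closed set $F$ in the \emph{Attouch--Wets topology} if for every ball $B\subset\mathbb{R}^n$
\[
\lim_{j\to\infty}\max\{\operatorname{excess}(F_j\cap B,F),\ \operatorname{excess}(F\cap B,F_j)\}=0 .
\]
For a closed set $\Sigma$ and $Q\in\Sigma$, a closed set $T$ is a \emph{tangent set} of $\Sigma$ at $Q$ if $(\Sigma-Q)/r_j\to T$ for some scales $r_j\downarrow0$. The set of all tangent sets is $\operatorname{Tan}(\Sigma,Q)$.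

Two known facts restrict $\operatorname{Tan}(\partial\Omega,Q)$. The first is topological: for every closed set $\Sigma$, the set $\operatorname{Tan}(\Sigma,Q)$ is closed and connected (Lemma~\ref{lem:AW} recalls the reason). The second is analytic: if $\log h\in C(\partial\Omega)$, then every tangent set of $\partial\Omega$ at $Q$ is the zero set of a homogeneous harmonic polynomial whose degree $d$ depends only on $Q$. When $d=1$, all tangent sets belong to the Grassmannian $G(n,n-1)$ of hyperplanes through the origin. The following question comes from Badger, Engelstein and Toro \cite{BET}.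

\begin{quote}
\emph{Let $\mathcal K\subset G(n,n-1)$ be nonempty, compact and connected. Is there a pair of complementary NTA domains $\Omega^\pm$ with $\log h\in C(\partial\Omega)$ and a point $Q\in\partial\Omega$ such that $\operatorname{Tan}(\partial\Omega,Q)=\mathcal K$?}
\end{quote}

If $\mathcal K$ is a single hyperplane, two half-spaces give the answer. If $n=2$, then $G(2,1)$ is a circle and $\mathcal K$ is a point, an arc or the whole circle. For $n\ge3$ the set $\mathcal K$ can be any continuum in a projective space of dimension $n-1$; it need not be a curve, nor even path connected. The question is whether the condition on $h$ adds an obstruction to the topological one.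

\subsection{Results}

There is no further obstruction.

\begin{theorem}\label{thm:A}
Let $n\ge2$ and let $\mathcal K\subset G(n,n-1)$ be nonempty, compact and connected. There is a pair of complementary NTA domains $\Omega^\pm$ with $\log h\in C(\partial\Omega)$, $0\in\partial\Omega$ and $\operatorname{Tan}(\partial\Omega,0)=\mathcal K$. Moreover, $\partial\Omega\setminus\{0\}$ is a $C^\infty$ hypersurface, $\Omega^-=-\Omega^+$, and the poles may be taken at infinity or at arbitrary finite points $X^\pm\in\Omega^\pm$.
\end{theorem}

\begin{corollary}\label{cor:class}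
For $\mathcal K\subset G(n,n-1)$ the following are equivalent:
\begin{enumerate}
\item[(i)] $\mathcal K=\operatorname{Tan}(\partial\Omega,Q)$ for some pair of complementary NTA domains with $\log h\in C(\partial\Omega)$ and some $Q\in\partial\Omega$;
\item[(ii)] $\mathcal K$ is nonempty, compact and connected.
\end{enumerate}
\end{corollary}

Two further theorems locate the regularity of $h$ at which non-uniqueness stops. Call $\theta:(0,1]\to(0,\infty)$ a \emph{regular modulus} if $\theta$ is nondecreasing, $\theta(0+)=0$, and $r^{-\gamma}\theta(r)$ is nonincreasing for some $\gamma\in(0,1)$.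

\begin{theorem}\label{thm:B}
Let $\theta$ be a regular modulus with $\int_0^1\theta(r)\,\frac{dr}{r}=\infty$. For every $\mathcal K$ as in Theorem~\ref{thm:A} there is a pair as in Theorem~\ref{thm:A} such that, with poles at infinity,
\[
|\log h(x)-\log h(x')|\le\theta\big(\min\{|x-x'|,1\}\big)\qquad\text{for all distinct }x,x'\in\partial\Omega .
\]
\end{theorem}

\begin{theorem}\label{thm:C}
Let $\Omega^\pm$ be a pair of complementary NTA domains with $\log h\in C(\partial\Omega)$, and let $Q\in\partial\Omega$ be a point with $d=1$. If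
\[
\int_0^1\theta_Q(r)\,\frac{dr}{r}<\infty,\qquad\text{where}\quad \theta_Q(r)=\frac{1}{\omega^+(B(Q,r))}\int_{B(Q,r)\cap\partial\Omega}\Big|\frac{h}{h(Q)}-1\Big|\,d\omega^+,
\]
then $\operatorname{Tan}(\partial\Omega,Q)$ consists of a single hyperplane. In particular, this holds if $|\log h(x)-\log h(Q)|\le\theta(|x-Q|)$ near $Q$ for a nondecreasing $\theta$ with $\int_0^1\theta(r)\,\frac{dr}{r}<\infty$.
\end{theorem}

One principle underlies all three theorems. Use the logarithmic scale $t=-\log r$, and suppose that at scale $r$ the boundary is close to the hyperplane $\nu(t)^\perp$. Then the oscillation of $\log h$ at scale $r$ is of the order of the angular speed $|\nu'(t)|$. Continuity of $\log h$ asks only that the speed tend to zero, and a curve whose speed tends to zero can still accumulate on any continuum. The Dini condition says that the speed is integrable, and then the curve converges. Section~\ref{sec:spiral} shows the principle in an exact computation in the plane. Sections~\ref{sec:path}--\ref{sec:density} prove Theorem~\ref{thm:B}, from which Theorem~\ref{thm:A}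 follows. Section~\ref{sec:dini} proves Theorem~\ref{thm:C} and depends only on Section~\ref{sec:prelim}.

\section{The logarithmic spiral}\label{sec:spiral}

Let $n=2$, identify $\mathbb{R}^2$ with $\mathbb{C}$, and fix $\beta\in\mathbb{R}$. Let the unit vector $\nu(t)=(\sin\beta t,\cos\beta t)$ turn at constant speed $|\beta|$, and put $\Omega^\pm=\{x\neq0:\pm\,x\cdot\nu(-\log|x|)>0\}$. For $x=e^{s+i\varphi}$ we have $x\cdot\nu(-s)=e^s\sin(\varphi-\beta s)$. Hence $\Omega^+$ is the one-to-one image under the exponential map of the strip $0<\varphi-\beta s<\pi$, and $\Omega^-=-\Omega^+$. The boundary consists of the origin and the two arms $\varphi=\beta s$ and $\varphi=\beta s+\pi$; see Figure~\ref{fig:spiral}.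

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\fill[gray!25] plot[domain=-4:0.8,samples=150] ({114.6*\x}:{exp(\x)})
 -- plot[domain=0:180,samples=60] ({91.68+\x}:{exp(0.8)})
 -- plot[domain=0.8:-4,samples=150] ({180+114.6*\x}:{exp(\x)}) -- cycle;
\draw[thick] plot[domain=-4:0.8,samples=150] ({114.6*\x}:{exp(\x)});
\draw[thick,dashed] plot[domain=-4:0.8,samples=150] ({180+114.6*\x}:{exp(\x)});
\node at (130:1.42) {$\Omega^+$};
\node at (310:1.42) {$\Omega^-$};
\end{tikzpicture}
\caption{The spiral domain $\Omega^+=\{e^{s+i\varphi}:0<\varphi-\beta s<\pi\}$ (shaded) for $\beta=2$, inside a disk about the origin. On each circle about the origin the boundary consists of two antipodal points. The function $\log h$ equals $\pi\beta$ on the solid arm and $-\pi\beta$ on the dashed arm.}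
\label{fig:spiral}
\end{figure}

Since $(1-i\beta)(s+i\varphi)=(s+\beta\varphi)+i(\varphi-\beta s)$, the function
\[
u^+(x)=\operatorname{Im}x^{1-i\beta}=e^{s+\beta\varphi}\sin(\varphi-\beta s)
\]
is harmonic and positive in $\Omega^+$ and vanishes on both arms. It tends to $0$ at the origin, because $s+\beta\varphi\le(1+\beta^2)s+|\beta|\pi$ in the strip. Put $u^-(x)=u^+(-x)$. On the arms the measures $\omega^\pm=\Delta u^\pm$ have densities $|\nabla u^\pm|$ with respect to arclength, so $h(x)=|\nabla u^+(-x)|/|\nabla u^+(x)|$. The gradient of the imaginary part of a holomorphic function has the modulus of its derivative, so $|\nabla u^+|=\sqrt{1+\beta^2}\,e^{\beta\varphi}$. On the circle $|x|=e^s$ this equals $\sqrt{1+\beta^2}\,e^{\beta^2s}$ on the first arm and $\sqrt{1+\beta^2}\,e^{\beta^2s+\beta\pi}$ on the second. The map $x\mapsto-x$ exchanges the arms, and therefore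
\[
\log h=\pi\beta\ \text{ on the first arm},\qquad \log h=-\pi\beta\ \text{ on the second arm}.
\]

Three features of this computation guide the general proof.

First, $|\log h|=\pi|\nu'|$. For $\beta\ne0$ the function $\log h$ jumps at the origin. To make it continuous, the speed $|\nu'(t)|$ should tend to $0$ as $t\to\infty$; to keep $\nu(t)$ from converging, $\int^\infty|\nu'|\,dt$ must diverge.

Second, the density $|\nabla u^+|$ itself degenerates like $|x|^{\beta^2}$ at the origin. This factor records the accumulated effect of all larger scales. It disappears from $h$ because the symmetry $\Omega^-=-\Omega^+$ makes $h(x)$ a ratio of two values of the same function on the same circle.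

Third, the map $\Phi(y)=e^{i\beta\log|y|}y$ rotates each circle about the origin and carries the upper half-plane onto $\Omega^+$. With $\arg y\in(0,\pi)$ and $\varphi=\arg y+\beta s$,
\[
V(y)=u^+(\Phi(y))=y_2\,|y|^{\beta^2}e^{\beta\arg y}.
\]
On the annulus $r/2\le|y|\le2r$ this is $r^{\beta^2}y_2\,(1+O(\beta))$ for $|\beta|\le1$: a multiple of the linear function, with a relative error of the order of the speed.

In higher dimensions, and for variable speed, there is no explicit formula. The straightening map $\Phi$ survives, however, and turns the Laplace equation in $\Omega^+$ into an elliptic equation in a half-space whose coefficients differ from the identity by the speed. The third feature then becomes a perturbation estimate (Lemma~\ref{lem:boundary}), and the second turns it into an estimate for $\log h$.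

\section{Background}\label{sec:prelim}

We write $B_r=B(0,r)$ and $\mathbb{H}=\{y\in\mathbb{R}^n:y_n>0\}$; $e_n$ is the last coordinate vector, $(a\otimes b)v=a\,(b\cdot v)$, and $|M|$ is the operator norm of a matrix $M$. The $C^{0,\gamma}$ norm is the sum of the supremum and the H\"older seminorm. The letters $c,C$ denote positive constants that may change from line to line.

\subsection{Convergence of closed sets}

The closed subsets of $\mathbb{R}^n$ that contain $0$ form a compact metrizable space in the Attouch--Wets topology. In the definition of convergence it suffices to use the balls $B_\rho$.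

\begin{lemma}\label{lem:AW}
\begin{enumerate}
\item[(a)] If $F_j\to F$ and $s_j\to s>0$, then $s_jF_j\to sF$.
\item[(b)] For a closed set $\Sigma$ and $Q\in\Sigma$, the set $\operatorname{Tan}(\Sigma,Q)$ is nonempty, compact and connected.
\item[(c)] On $G(n,n-1)$ the Attouch--Wets topology is the usual topology of $S^{n-1}/\{\pm1\}$. It is induced by the metric $\operatorname{angle}(e^\perp,f^\perp)=\arccos|e\cdot f|\in[0,\pi/2]$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $y\in F_j$ we have $\operatorname{dist}(s_jy,sF)\le|s_j-s|\,|y|+s\operatorname{dist}(y,F)$, and for $y\in F$ we have $\operatorname{dist}(sy,s_jF_j)\le|s_j-s|\,|y|+s_j\operatorname{dist}(y,F_j)$. Both bounds tend to $0$ uniformly for $y$ in a ball.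

(b) By (a) the curve $r\mapsto(\Sigma-Q)/r$ is continuous. The set $\operatorname{Tan}(\Sigma,Q)$ is the intersection over $\rho>0$ of the closures of the arcs $\{(\Sigma-Q)/r:0<r\le\rho\}$, which form a nested family of nonempty compact connected sets in a compact metric space.

(c) For unit vectors $e,f$ and $y\in e^\perp\cap B_\rho$ we have $\operatorname{dist}(y,f^\perp)=|y\cdot(f-e)|\le\rho|f-e|$. So $e\mapsto e^\perp$ induces a continuous injection of the compact space $S^{n-1}/\{\pm1\}$ into a metric space, hence a homeomorphism onto its image. The angle is the quotient of the geodesic distance on $S^{n-1}$ by the isometry $e\mapsto-e$.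
\end{proof}

\subsection{NTA domains}

An unbounded domain $D\subset\mathbb{R}^n$ is \emph{NTA} (nontangentially accessible) if there are a constant $M_0>1$ and a function $N_0$ with the following properties.
\begin{itemize}
\item \emph{Corkscrews.} For all $\xi\in\partial D$ and $r>0$, each of $D\cap B(\xi,r)$ and $B(\xi,r)\setminus\overline D$ contains a point at distance at least $r/M_0$ from $\partial D$. Such a point in $D$ is denoted by $Y_r=Y_r(\xi)$.
\item \emph{Harnack chains.} If $X_1,X_2\in D$ have distance at least $\tau$ from $\partial D$ and $|X_1-X_2|\le\Lambda\tau$, then there are at most $N_0(\Lambda)$ balls $B(x_i,\rho_i)\subset D$ with $\rho_i/M_0\le\operatorname{dist}(B(x_i,\rho_i),\partial D)\le M_0\rho_i$, such that consecutive balls intersect, the first contains $X_1$ and the last contains $X_2$.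
\end{itemize}
We use the following estimates of Jerison and Kenig \cite{JK}. There are $M,C,\alpha>0$, depending only on $n$, $M_0$ and $N_0$, such that for $\xi\in\partial D$, $r>0$ and positive harmonic functions $u,v$ in $D\cap B(\xi,Mr)$ vanishing continuously on $\partial D\cap B(\xi,Mr)$:
\begin{itemize}
\item[(J1)] $u\le Cu(Y_r)$ on $D\cap B(\xi,r)$, and $u(x)\le C(|x-\xi'|/r)^\alpha u(Y_r)$ whenever $\xi'\in\partial D\cap B(\xi,r)$, $x\in D$ and $|x-\xi'|<r$.
\item[(J2)] For $x,y\in D\cap B(\xi,r)$,
\[
C^{-1}\frac uv(Y_r)\le\frac uv(x)\le C\,\frac uv(Y_r),\qquad \Big|\frac uv(x)-\frac uv(y)\Big|\le C\,\frac uv(Y_r)\Big(\frac{|x-y|}{r}\Big)^\alpha .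
\]
\end{itemize}

\subsection{Green functions and harmonic measure}\label{subsec:green}

\emph{Pole at infinity} \cite[\S3]{KT}. A \emph{Green function with pole at infinity} for $D$ is a positive harmonic function $u$ in $D$, continuous on $\overline D$ and zero on $\partial D$. Extended by zero, $u$ is continuous and subharmonic, so $\omega=\Delta u$ is a positive Radon measure on $\partial D$; explicitly, $\int\phi\,d\omega=\int_Du\,\Delta\phi$ for $\phi\in C_c^\infty(\mathbb{R}^n)$. This is the \emph{harmonic measure with pole at infinity}. The function $u$ is unique up to a constant factor: if $u,v$ are two such functions and $x,y\in D$, then for fixed $\xi\in\partial D$ and large $\rho$ both parts of (J2) give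
\[
\Big|\frac uv(x)-\frac uv(y)\Big|\le C\,\frac uv(Y_\rho)\Big(\frac{|x-y|}{\rho}\Big)^\alpha\le C\,\frac uv(x)\Big(\frac{|x-y|}{\rho}\Big)^\alpha\longrightarrow0\qquad(\rho\to\infty).
\]
A change of normalization multiplies $h$ by a constant and does not affect any of our statements. Applied to a half-space, uniqueness says that a nonnegative harmonic function in a half-space that vanishes continuously on the boundary is a constant multiple of the distance to the boundary.

\emph{Finite pole.} Let $U$ be a bounded open set that is regular for the Dirichlet problem, and let $X\in U$. The harmonic measure $\omega^X_U$ is the probability measure on $\partial U$ that represents the value at $X$ of the solution of the Dirichlet problem. The Green function $G_U(X,\cdot)$ solves $-\Delta G_U(X,\cdot)=\delta_X$ in $U$ with zero boundary values, and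
\begin{equation}\label{eq:greenbounded}
\int_UG_U(X,y)\,\Delta\phi(y)\,dy=\int\phi\,d\omega^X_U-\phi(X)\qquad(\phi\in C_c^\infty(\mathbb{R}^n)).
\end{equation}
For an unbounded NTA domain $D$, the sets $D_\rho=D\cap B_\rho$ are regular by Wiener's criterion, since every boundary point has exterior corkscrew balls at all small scales, either outside $\overline D$ or outside $\overline{B_\rho}$. By the maximum principle, $G_{D_\rho}(X,\cdot)$ increases with $\rho$, and so does $\omega^X_{D_\rho}(E)$ for a bounded Borel set $E\subset\partial D$ once $E\subset B_\rho$. The limits are the Green function $G(X,\cdot)$ and the harmonic measure $\omega^X$ of $D$. The function $G(X,\cdot)$ is finite off $X$: it is dominated by the fundamental solution if $n\ge3$, and by the Green function of the exterior of a closed disk disjoint from $D$ if $n=2$. By Harnack's convergence theorem it is positive and harmonic in $D\setminus\{X\}$.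

One more estimate from \cite{JK} is needed only in Section~\ref{sec:dini}.
\begin{itemize}
\item[(J3)] Let $u$ be a Green function $G(X,\cdot)$ with $X\notin B(\xi,Mr)$, or a Green function with pole at infinity, extended by zero. Then $\omega=\Delta u$ is the corresponding harmonic measure in $B(\xi,Mr)$, we have $C^{-1}\omega(B(\xi,r))\le r^{n-2}u(Y_r)\le C\omega(B(\xi,r))$, and $\omega(B(\xi,2s))\le C\omega(B(\xi,s))$ for $0<s\le r$.
\end{itemize}

\subsection{Elliptic estimates}

Let $a$ be a measurable symmetric matrix field with $\frac12|\xi|^2\le a\xi\cdot\xi\le2|\xi|^2$. A function $w\in H^1_{\mathrm{loc}}$ is a weak solution of $\operatorname{div}(a\nabla w)=\operatorname{div}f$ if $\int a\nabla w\cdot\nabla\phi=\int f\cdot\nabla\phi$ for all test functions $\phi$.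
\begin{itemize}
\item[(E1)] (De Giorgi--Nash--Moser.) Weak solutions of $\operatorname{div}(a\nabla w)=0$ are continuous.
\item[(E2)] \cite[Theorem 8.17]{GT} If $w\in H^1(B(y,1))$ is a weak solution with $f$ bounded, then $\sup_{B(y,1/2)}|w|\le C(n)\big(\|w\|_{L^2(B(y,1))}+\|f\|_{L^\infty(B(y,1))}\big)$.
\item[(E3)] \cite[Corollary 8.36]{GT} Let $U=\{\frac13<|y|<3,\ y_n>0\}$, $U'=\{\frac12\le|y|\le2,\ y_n\ge0\}$ and $\gamma\in(0,1)$. Let $\|a\|_{C^{0,\gamma}(\overline U)}\le\Lambda$ and $f\in C^{0,\gamma}(\overline U)$. If $w\in H^1(U)$ is a bounded weak solution that vanishes on the flat part of $\partial U$, then $\|w\|_{C^{1,\gamma}(U')}\le C(n,\gamma,\Lambda)\big(\sup_U|w|+\|f\|_{C^{0,\gamma}(\overline U)}\big)$.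
\item[(E4)] A harmonic function that vanishes continuously on a $C^\infty$ portion of the boundary is $C^\infty$ up to that portion. If it is positive, its inner normal derivative is positive there (Hopf's lemma).
\item[(E5)] If $H$ is harmonic in $B_r$, then $|D^kH|\le C(n,k)\,r^{-n-k}\int_{B_r}|H|$ on $B_{r/2}$.
\end{itemize}

\section{A slowly turning normal}\label{sec:path}

Fix $\mathcal K$, $\theta$ and $\gamma$ as in Theorem~\ref{thm:B}. We need a unit vector $\nu(t)$ whose orthogonal hyperplanes accumulate exactly on $\mathcal K$ and whose speed is bounded by a small multiple of $\theta(e^{-t})$. We separate the two demands: first a path of bounded speed that depends only on $\mathcal K$, then a change of time that depends only on $\theta$.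

The path cannot be required to lie in $\mathcal K$, which may contain no arc. It suffices that it approach $\mathcal K$, and for this connectedness supplies chains with small steps.

\begin{lemma}\label{lem:path}
There is a $C^\infty$ map $\sigma:\mathbb{R}\to S^{n-1}$, constant on $(-\infty,0]$, with $|\sigma'|\le1$ and $|\sigma''|\le1$, such that the set of cluster points of $\sigma(s)^\perp$ as $s\to\infty$ is $\mathcal K$.
\end{lemma}

\begin{proof}
Let $\tau>0$. The points of $\mathcal K$ that can be reached from a given point by a finite chain in $\mathcal K$ with consecutive angles less than $\tau$ form a nonempty open and closed subset of $\mathcal K$. Since $\mathcal K$ is connected, this subset is $\mathcal K$. For $k=1,2,\dots$ choose a finite $1/k$-net of the compact set $\mathcal K$. At stage $k$, visit all points of the $k$-th net by a finite chain with steps less than $1/k$, and continue by such a chain to the first point of the next net. Concatenating the stages gives $L_1,L_2,\dots\in\mathcal K$ with $\delta_m=\operatorname{angle}(L_m,L_{m+1})\to0$.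 Every $L\in\mathcal K$ is within $1/k$ of a point visited at stage $k$, so it is a cluster point of $(L_m)$.

Choose unit normals $p_m$ of $L_m$ inductively with $p_m\cdot p_{m+1}\ge0$. Then $p_{m+1}=\cos\delta_m\,p_m+\sin\delta_m\,p_m'$ for a unit vector $p_m'\perp p_m$. Fix a smooth nondecreasing $\chi:\mathbb{R}\to[0,1]$ with $\chi=0$ on $(-\infty,\frac14]$ and $\chi=1$ on $[\frac34,\infty)$, and a number $\ell>0$. Let $\sigma=p_1$ on $(-\infty,0]$, and on $[(m-1)\ell,m\ell]$ let
\[
\sigma(s)=\cos\varphi(s)\,p_m+\sin\varphi(s)\,p'_m,\qquad\varphi(s)=\delta_m\,\chi(s/\ell-m+1).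
\]
Near $s=(m-1)\ell$ the map $\sigma$ is constant, equal to $p_m$, so it is smooth. Since $\delta_m\le2$, we have $|\sigma'|=|\varphi'|\le2\|\chi'\|_\infty/\ell$ and $|\sigma''|\le|\varphi''|+|\varphi'|^2\le(2\|\chi''\|_\infty+4\|\chi'\|_\infty^2)/\ell^2$. Both are at most $1$ for large $\ell$.

On the $m$-th interval $\sigma(s)^\perp$ is within $\delta_m$ of $L_m$. Since $\delta_m\to0$ and $\mathcal K$ is closed, all cluster points lie in $\mathcal K$. Since $\sigma((m-1)\ell)^\perp=L_m$, every point of $\mathcal K$ is a cluster point.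
\end{proof}

The normals are chosen along the sequence, not on $\mathcal K$. No continuous choice of a normal on $\mathcal K$ is needed, and none exists when $\mathcal K=G(2,1)$.

Now we run along $\sigma$ with speed proportional to a smoothed version of $\theta(e^{-t})$. This is the only place where the divergence of $\int_0^1\theta\,\frac{dr}r$ is used: it guarantees that the whole path is traversed.

\begin{lemma}\label{lem:speed}
There is an absolute constant $C_0$ such that for every $\kappa\in(0,1]$ there are smooth functions $\nu:\mathbb{R}\to S^{n-1}$ and $\eta:\mathbb{R}\to(0,\infty)$ with the following properties. The map $\nu$ is constant on $(-\infty,0]$, the set of cluster points of $\nu(t)^\perp$ as $t\to\infty$ is $\mathcal K$, and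
\begin{equation}\label{eq:eta}
\begin{gathered}
|\nu'|+|\nu''|\le\eta,\qquad\eta\text{ is nonincreasing},\qquad\eta(s)\le e^{\gamma(t-s)}\eta(t)\ \text{ for }s\le t,\\
\eta(t)\le C_0\kappa\,\theta(\min\{e^{-t},1\}),\qquad\eta\le\eta_0:=C_0\kappa .
\end{gathered}
\end{equation}
In particular $\eta(t)\to0$ as $t\to\infty$.
\end{lemma}

\begin{proof}
We may assume $\theta\le1$. Indeed, $\min\{\theta,1\}$ is nondecreasing, the function $r^{-\gamma}\min\{\theta,1\}=\min\{r^{-\gamma}\theta,r^{-\gamma}\}$ is nonincreasing, and $\min\{\theta,1\}=\theta$ near $0$, so the integral still diverges.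

Let $g(t)=\theta(\min\{e^{-t},1\})$. Then $g\le1$, $g$ is nonincreasing, and $\int_0^\infty g=\int_0^1\theta\frac{dr}r=\infty$. The function $e^{\gamma t}g(t)$ is nondecreasing: on $[0,\infty)$ it equals $r^{-\gamma}\theta(r)$ with $r=e^{-t}$, and on $(-\infty,0]$ the factor $g$ is constant. Fix a smooth $\varrho\ge0$ supported in $[0,1]$ with $\int\varrho=1$, and let $\varepsilon(t)=\int g(t+\tau)\varrho(\tau)\,d\tau$. As an average of translates of $g$, the smooth function $\varepsilon$ is nonincreasing and $e^{\gamma t}\varepsilon(t)$ is nondecreasing. Moreover $\frac13g(t)\le e^{-\gamma}g(t)\le g(t+1)\le\varepsilon(t)\le g(t)$. Hence $\int_0^\infty\varepsilon=\infty$, and $|\varepsilon'(t)|=|\int g(t+\tau)\varrho'(\tau)\,d\tau|\le g(t)\|\varrho'\|_{L^1}\le3\|\varrho'\|_{L^1}\,\varepsilon(t)$.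

Put $s(t)=\kappa\int_0^t\varepsilon$ and $\nu=\sigma\circ s$. For $t\le0$ we have $s(t)\le0$, so $\nu$ is constant there. Since $s$ is an increasing homeomorphism of $[0,\infty)$, the cluster set of $\nu(t)^\perp$ is that of $\sigma(s)^\perp$. From $\nu'=\sigma'(s)\,\kappa\varepsilon$ and $\nu''=\sigma''(s)\,\kappa^2\varepsilon^2+\sigma'(s)\,\kappa\varepsilon'$ and $\kappa\varepsilon\le1$ we get $|\nu'|+|\nu''|\le(2+3\|\varrho'\|_{L^1})\kappa\varepsilon$. Take $C_0=2+3\|\varrho'\|_{L^1}$ and $\eta=C_0\kappa\varepsilon$.
\end{proof}

From now on $\eta_0\le\frac16$. Further smallness conditions on $\eta_0$, depending only on $n$ and $\gamma$, appear in Section~\ref{sec:flat}; all are met by taking $\kappa$ small. In Sections~\ref{sec:domains}--\ref{sec:density} the constants $C,C_1,C_2$ depend only on $n$ and $\gamma$, unless a dependence on a pole is indicated.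

\section{The domains}\label{sec:domains}

As for the spiral, let
\[
F(x)=x\cdot\nu(-\log|x|)\ \ (x\ne0),\qquad F(0)=0,\qquad\Omega^\pm=\{\pm F>0\},\qquad\Sigma=\{F=0\}.
\]
On the sphere $|x|=r$, the set $\Sigma$ agrees with the hyperplane $\nu(-\log r)^\perp$. The function $F$ is odd, so $\Omega^-=-\Omega^+$ and $\Sigma=-\Sigma$. Outside the unit ball $\Sigma$ is flat.

\subsection{Straightening}

We rotate each sphere $|y|=e^{-t}$ by a rotation $R(t)$ with $R(t)e_n=\nu(t)$. For $n\ge3$ there are many such rotations, and we need one that turns no faster than $\nu$. So we let $R$ turn, at each instant, only in the plane spanned by $\nu$ and $\nu'$.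

Let $Z=\nu'\otimes\nu-\nu\otimes\nu'$. This matrix is antisymmetric. Since $\nu\cdot\nu'=0$, we have $Z\nu=\nu'$, $Z\nu'=-|\nu'|^2\nu$, and $Z=0$ on the orthogonal complement of $\nu$ and $\nu'$; thus $|Z|=|\nu'|$. Fix $R_0\in SO(n)$ with $R_0e_n=\nu(0)$ and let $R$ solve $R'=ZR$, $R(0)=R_0$. Then $R=R_0$ on $(-\infty,0]$, where $Z=0$. From $(R^TR)'=R^T(Z^T+Z)R=0$ we get $R(t)\in SO(n)$. Both $R(t)e_n$ and $\nu(t)$ solve $f'=Zf$ with the same value at $0$, so $R(t)e_n=\nu(t)$.

Let $W=R^TR'=R^TZR$. It is antisymmetric and vanishes for $t\le0$. Differentiating, $W'=R^T(Z^TZ+Z'+ZZ)R=R^TZ'R$ with $Z'=\nu''\otimes\nu-\nu\otimes\nu''$. Hence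
\begin{equation}\label{eq:W}
|W|=|\nu'|\le\eta,\qquad|W'|\le2|\nu''|\le2\eta .
\end{equation}
Define $\Phi(y)=R(-\log|y|)\,y$ for $y\ne0$ and $\Phi(0)=0$.

\begin{lemma}\label{lem:Phi}
The map $\Phi$ is an odd homeomorphism of $\mathbb{R}^n$ with $|\Phi(y)|=|y|$ and $F(\Phi(y))=y_n$, and it is a $C^\infty$ diffeomorphism of $\mathbb{R}^n\setminus\{0\}$. With $P(y)=W(-\log|y|)\,\hat y\otimes\hat y$ and $\hat y=y/|y|$,
\begin{equation}\label{eq:DPhi}
D\Phi=R(I-P),\qquad\det D\Phi=1,\qquad(D\Phi)^{-1}=(I+P)R^T,\qquad|P(y)|\le\eta(-\log|y|).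
\end{equation}
Both $\Phi$ and $\Phi^{-1}$ are Lipschitz with constant $2$.
\end{lemma}

\begin{proof}
The inverse is $x\mapsto R(-\log|x|)^Tx$, and $F(\Phi(y))=Ry\cdot Re_n=y_n$. Since $\nabla(-\log|y|)=-y/|y|^2$ and $R'=RW$,
\[
D\Phi(y)v=Rv-RWy\,\frac{y\cdot v}{|y|^2}=R(I-P)v .
\]
Antisymmetry gives $W\hat y\cdot\hat y=0$, so the rank-one matrix $P=(W\hat y)\otimes\hat y$ has $P^2=0$ and trace $0$. Therefore $\det(I-P)=1-\operatorname{tr}P=1$ and $(I-P)^{-1}=I+P$. The derivatives of $\Phi$ and $\Phi^{-1}$ have norm at most $1+\eta_0\le2$ off the origin. Integrating along segments that avoid $0$ gives the Lipschitz bound; if $0$ lies on the segment from $y$ to $y'$, then $|\Phi(y)-\Phi(y')|\le|y|+|y'|=|y-y'|$, and the same holds for $\Phi^{-1}$.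
\end{proof}

By Lemma~\ref{lem:Phi}, $\Omega^\pm=\Phi(\pm\mathbb{H})$ and $\Sigma=\Phi(\partial\mathbb{H})$. Hence $\Omega^\pm$ are unbounded domains, $\Omega^-=\mathbb{R}^n\setminus\overline{\Omega^+}$, $\partial\Omega^\pm=\Sigma$, and $\Sigma\setminus\{0\}$ is a $C^\infty$ hypersurface. The Lipschitz bound for $\Phi^{-1}$ and that for $\Phi$ give
\begin{equation}\label{eq:dist}
\tfrac12|y_n|\le\operatorname{dist}(\Phi(y),\Sigma)\le2|y_n| .
\end{equation}

\subsection{Geometry of the boundary}

\begin{proposition}\label{prop:NTA}
The domains $\Omega^+$ and $\Omega^-$ are NTA.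
\end{proposition}

\begin{proof}
Let $\xi=\Phi(y)\in\Sigma$ and $r>0$. The points $\Phi(y\pm\frac r4e_n)\in\Omega^\pm$ are within $r/2$ of $\xi$ and, by \eqref{eq:dist}, at distance at least $r/8$ from $\Sigma$. They are interior and exterior corkscrew points for both domains.

Let $X_1,X_2\in\Omega^\pm$ have distance at least $\tau$ from $\Sigma$, with $|X_1-X_2|\le\Lambda\tau$. By \eqref{eq:dist} their preimages satisfy $\pm y_n\ge\tau/2$, and so does the segment between them, which has length at most $2\Lambda\tau$. The image of the segment is a curve in $\Omega^\pm$ from $X_1$ to $X_2$ of length at most $4\Lambda\tau$ and at distance at least $\tau/4$ from $\Sigma$. Choose at most $128\Lambda+2$ points $x_i$ on it, including $X_1$ and $X_2$, with arclength spacing at most $\tau/32$. The balls $B(x_i,\rho_i)$ with $\rho_i=\frac14\operatorname{dist}(x_i,\Sigma)\ge\tau/16$ intersect consecutively, and each has distance $3\rho_i$ from $\Sigma$.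
\end{proof}

\begin{proposition}\label{prop:tan}
$\operatorname{Tan}(\Sigma,0)=\mathcal K$.
\end{proposition}

\begin{proof}
Let $r_j\downarrow0$, $t_j=-\log r_j$, and suppose $\nu(t_j)\to\nu_*$. We claim that $\Sigma/r_j\to\nu_*^\perp$. The set $\Sigma/r_j$ is the zero set of $F_j(y)=F(r_jy)/r_j=y\cdot\nu(t_j-\log|y|)$, and
\[
|F_j(y)-y\cdot\nu_*|\le|y|\,\big|\nu(t_j-\log|y|)-\nu_*\big| .
\]
Fix $0<\delta<1<\rho$. For $|y|\le\delta$ the right side is at most $2\delta$. For $\delta\le|y|\le\rho$ it is at most $\rho\,\big(\log(\rho/\delta)\,\eta(t_j-\log\rho)+|\nu(t_j)-\nu_*|\big)$, which tends to $0$ because $\eta(t)\to0$. So $F_j(y)\to y\cdot\nu_*$ locally uniformly.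

Points $y\in\Sigma/r_j\cap B_\rho$ therefore have $\operatorname{dist}(y,\nu_*^\perp)=|y\cdot\nu_*|\to0$ uniformly. Conversely, let $\tau\in(0,1)$ and let $j$ be so large that $|F_j(y)-y\cdot\nu_*|<\tau$ on $B_{\rho+1}$. For $y\in\nu_*^\perp\cap B_\rho$ the numbers $F_j(y+\tau\nu_*)$ and $F_j(y-\tau\nu_*)$ have opposite signs, so the continuous function $F_j$ vanishes within distance $\tau$ of $y$. This proves the claim.

If $T$ is a tangent set with scales $r_j$, pass to a subsequence along which $\nu(t_j)$ converges; the claim gives $T=\nu_*^\perp$, a cluster point of $\nu(t)^\perp$. Conversely, a cluster point has the form $\nu_*^\perp$ with $\nu(t_j)\to\nu_*$ for some $t_j\uparrow\infty$, and the claim shows that it is a tangent set. By Lemma~\ref{lem:speed} the cluster set is $\mathcal K$.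
\end{proof}

\section{The Green function with pole at infinity}\label{sec:green}

It remains to estimate $h$. We transfer the Laplace equation to $\mathbb{H}$. Let
\[
A=(D\Phi)^{-1}(D\Phi)^{-T}=(I+P)(I+P)^T=I+P+P^T+PP^T .
\]
If $u=V\circ\Phi^{-1}$, then $\nabla u(\Phi(y))=(D\Phi)^{-T}\nabla V(y)$. As $\det D\Phi=1$, the change of variables $x=\Phi(y)$ gives $\int_{\Omega^+}\nabla u\cdot\nabla(\phi\circ\Phi^{-1})=\int_{\mathbb{H}}A\nabla V\cdot\nabla\phi$. Thus $u$ is harmonic in $\Omega^+$ if and only if $\operatorname{div}(A\nabla V)=0$ in $\mathbb{H}$. The matrix $A$ is symmetric and smooth off the origin, $A=I$ for $|y|\ge1$, and $|A(y)-I|\le2|P|+|P|^2\le3\eta(-\log|y|)\le\frac12$.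

The estimates of Section~\ref{sec:flat} descend from large scales to small ones and need a starting point. This is why the rotation is switched off outside the unit ball: we can construct $V$ as a finite-energy perturbation of $y_n$. It is convenient to work on full balls, so we also reflect. Let $S$ be the reflection in $\partial\mathbb{H}$, and let $\tilde A(y)=A(y)$ for $y_n>0$ and $\tilde A(y)=SA(Sy)S$ for $y_n<0$. Then
\begin{equation}\label{eq:Atilde}
|\tilde A(y)-I|\le3\eta(-\log|y|)\le\tfrac12,\qquad\tilde A(y)=I\ \text{ for }|y|\ge1 .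
\end{equation}

\begin{proposition}\label{prop:V}
There is a continuous $V\in H^1_{\mathrm{loc}}(\mathbb{R}^n)$, odd in $y_n$ and positive in $\mathbb{H}$, such that $\operatorname{div}(\tilde A\nabla V)=0$ weakly in $\mathbb{R}^n$ and $z=V-y_n$ has $\nabla z\in L^2(\mathbb{R}^n)$. The functions $u^+=V\circ\Phi^{-1}|_{\overline{\Omega^+}}$ and $u^-(x)=u^+(-x)$ are Green functions with pole at infinity for $\Omega^+$ and $\Omega^-$.
\end{proposition}

\begin{proof}
\emph{The function space.} The Dirichlet norm controls functions on $\mathbb{H}$ with zero boundary values, in every dimension, through Hardy's inequality. For $\phi\in C_c^\infty((0,\infty))$, integration by parts gives $\int\phi^2s^{-2}=2\int\phi\phi's^{-1}\le2(\int\phi^2s^{-2})^{1/2}(\int\phi'^2)^{1/2}$. Integrating over lines parallel to $e_n$,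
\begin{equation}\label{eq:hardy}
\int_{\mathbb{H}}\frac{\phi^2}{y_n^2}\le4\int_{\mathbb{H}}|\nabla\phi|^2\qquad(\phi\in C_c^\infty(\mathbb{H})).
\end{equation}
Let $\mathcal H$ be the completion of $C_c^\infty(\mathbb{H})$ in the norm $\|\nabla\phi\|_{L^2(\mathbb{H})}$. By \eqref{eq:hardy} a Cauchy sequence converges in $L^2(y_n^{-2}dy)$, hence in $H^1(\mathbb{H}\cap B_\rho)$ for every $\rho$. So $\mathcal H$ is a space of functions, and \eqref{eq:hardy} holds in it.

\emph{The equation in $\mathbb{H}$.} The form $\int_{\mathbb{H}}A\nabla z\cdot\nabla\phi$ is bounded and coercive on $\mathcal H$, and $(I-A)e_n$ is bounded and supported in $\overline{B_1}$, hence in $L^2$. By the Lax--Milgram theorem there is $z\in\mathcal H$ with $\int_{\mathbb{H}}A\nabla z\cdot\nabla\phi=\int_{\mathbb{H}}(I-A)e_n\cdot\nabla\phi$ for all $\phi\in\mathcal H$. For $V=y_n+z$ and $\phi\in C_c^\infty(\mathbb{H})$ this gives $\int_{\mathbb{H}}A\nabla V\cdot\nabla\phi=\int_{\mathbb{H}}\partial_n\phi=0$. By density the identity $\int_{\mathbb{H}}A\nabla V\cdot\nabla\phi=0$ holds for $\phi\in H^1_0(\mathbb{H}\cap B_\rho)$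 and every $\rho$.

\emph{Reflection.} Extend $z$ and $V$ oddly in $y_n$. The odd extensions of functions in $C_c^\infty(\mathbb{H})$ converging to $z$ in $\mathcal H$ are smooth and converge in $H^1(B_\rho)$, so $z\in H^1_{\mathrm{loc}}(\mathbb{R}^n)$ and $\nabla z\in L^2(\mathbb{R}^n)$. For $y_n<0$ we have $\nabla V(y)=-S\,\nabla V(Sy)$ and hence $\tilde A\nabla V(y)=-S\,(A\nabla V)(Sy)$. For $\phi\in C_c^\infty(B_\rho)$, the substitution $y\mapsto Sy$ in the lower half-space gives
\[
\int_{\mathbb{R}^n}\tilde A\nabla V\cdot\nabla\phi=\int_{\mathbb{H}}A\nabla V\cdot\nabla(\phi-\phi\circ S)=0,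
\]
because $\phi-\phi\circ S$ is Lipschitz and vanishes on $\partial(\mathbb{H}\cap B_\rho)$, so that it belongs to $H^1_0(\mathbb{H}\cap B_\rho)$. By (E1) $V$ is continuous, and being odd it vanishes on $\partial\mathbb{H}$.

\emph{Positivity.} By \eqref{eq:Atilde}, $z$ is harmonic in $\{|y|>1\}$. Let $|y|=\rho\ge4$. The ball $B(y,\rho/2)$ lies in $\{\rho/2\le|w|\le3\rho/2\}$, so the mean value property gives
\[
|z(y)|^2\le C\rho^{-n}\int_{B(y,\rho/2)}z^2\le C\rho^{2-n}\int_{|w|\ge\rho/2}\frac{z^2}{w_n^2}\,dw .
\]
The last integral is the tail of a convergent integral by \eqref{eq:hardy}, and $n\ge2$, so $z(y)\to0$ as $|y|\to\infty$. The function $u^+$ is harmonic in $\Omega^+$, continuous on $\overline{\Omega^+}$ and zero on $\Sigma$, and $u^+(\Phi(y))=y_n+z(y)\ge z(y)$ has nonnegative lower limit at infinity. By the minimum principle $u^+\ge0$. It is not identically zero, since $V(se_n)=s+z(se_n)\to\infty$. By the strong minimum principle $u^+>0$ in the domain $\Omega^+$. The statement for $u^-$ follows from $\Omega^-=-\Omega^+$.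
\end{proof}

The next lemma identifies the harmonic measures; we state it so that it also covers finite poles.

\begin{lemma}\label{lem:densities}
Let $D$ be $\Omega^+$ or $\Omega^-$, and let $O$ be $\mathbb{R}^n$ or $\mathbb{R}^n\setminus\{X\}$ with $X\in D$. Let $w$ be continuous on $O$, positive and harmonic in $D\cap O$, and zero outside $D$. Let $\omega$ be a positive Radon measure on $\Sigma$ with $\int\phi\,d\omega=\int w\,\Delta\phi$ for $\phi\in C_c^\infty(O)$. Then $\omega(\{0\})=0$ and $d\omega=|\nabla w|\,d\mathcal H^{n-1}$ on $\Sigma\setminus\{0\}$, where the gradient is taken from the side of $D$ and $|\nabla w|$ is positive and continuous on $\Sigma\setminus\{0\}$.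
\end{lemma}

\begin{proof}
By (E4), $w$ is smooth up to $\Sigma\setminus\{0\}$, where its gradient is normal to $\Sigma$ and $|\nabla w|$ is the positive inner normal derivative. For $\phi\in C_c^\infty(O\setminus\{0\})$, Green's second identity in $D$ gives $\int_Dw\,\Delta\phi=\int_\Sigma\phi\,|\nabla w|\,d\mathcal H^{n-1}$. Now fix $\phi\ge0$ with $\phi=1$ on $B_1$ and support in $B_2$. For small $\rho$,
\[
\omega(\{0\})\le\int\phi(x/\rho)\,d\omega=\rho^{-2}\int w(x)\,(\Delta\phi)(x/\rho)\,dx\le C\rho^{n-2}\sup_{B_{2\rho}}w,
\]
which tends to $0$ because $n\ge2$ and $w$ is continuous with $w(0)=0$.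
\end{proof}

Apply Lemma~\ref{lem:densities} to $u^\pm$. The harmonic measures $\omega^\pm$ with poles at infinity are mutually absolutely continuous, and $h(x)=|\nabla u^+(-x)|/|\nabla u^+(x)|$ on $\Sigma\setminus\{0\}$. The function $V=u^+\circ\Phi$ is smooth on $\overline{\mathbb{H}}\setminus\{0\}$. Since $\Phi$ is odd,
\begin{equation}\label{eq:h}
h(\Phi(y))=\frac{a(-y)}{a(y)},\qquad a(y)=|\nabla u^+(\Phi(y))|=\big(A\nabla V\cdot\nabla V\big)^{1/2}(y)\qquad(y\in\partial\mathbb{H}\setminus\{0\}),
\end{equation}
where $\nabla V$ is taken from the side of $\mathbb{H}$.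

\section{Flatness of $V$ at every scale}\label{sec:flat}

By \eqref{eq:h} we must show that $a$ is nearly constant on each sphere $|y|=r$, with relative error $O(\eta(-\log r))$. The difficulty is that the perturbations at different scales accumulate: we must allow $\int^\infty\eta=\infty$, so we cannot sum the errors and compare $V$ with one fixed linear function. Instead we compare $V$ at scale $r$ with a linear function $b_ry_n$ that depends on $r$, and measure the error relative to the size of $\nabla V$ at that scale. The relative error contracts from one scale to the next, so old errors are forgotten geometrically.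

For $r>0$ let $\|f\|_r=\big(|B_r|^{-1}\int_{B_r}|f|^2\big)^{1/2}$. Then $\|f\|_{\lambda r}\le\lambda^{-n/2}\|f\|_r$ for $\lambda\le1$. Put
\[
b_r=\frac1{|B_r|}\int_{B_r}\partial_nV,\qquad E(r)=\|\nabla V-b_re_n\|_r,\qquad m(r)=\|\nabla V\|_r,
\]
and $q(r)=E(r)/m(r)$ when $m(r)>0$. For $i<n$ the function $\partial_iV$ is odd in $y_n$, so the mean of $\nabla V$ over $B_r$ is $b_re_n$. Consequently $E(r)\le\|\nabla V-\xi\|_r$ for every constant vector $\xi$, and $m^2=b_r^2+E^2$, whence $|b_r|\ge m(r)-E(r)$. Since $\nabla V=e_n+\nabla z$ and $\|\nabla z\|_r\to0$,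
\begin{equation}\label{eq:infty}
b_r\to1,\qquad m(r)\to1,\qquad q(r)\to0\qquad(r\to\infty).
\end{equation}

\begin{lemma}[Decay of the excess]\label{lem:excess}
If $\eta_0$ is small, depending only on $n$ and $\gamma$, then for all $r>0$
\[
b_r\ge\tfrac12m(r)>0,\qquad q(r)\le C_1\,\eta(-\log r).
\]
\end{lemma}

\begin{proof}
\emph{One step.} Fix $r$ and let $t=-\log r$. Let $w$ be harmonic in $B_r$ with $f=V-w\in H^1_0(B_r)$. Then $\int_{B_r}\nabla w\cdot\nabla f=0$, and the equation for $V$ may be tested with $f$ by density. So
\[
\int_{B_r}|\nabla f|^2=\int_{B_r}\nabla V\cdot\nabla f=\int_{B_r}(I-\tilde A)\nabla V\cdot\nabla f .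
\]
In $B_r$ we have $-\log|y|\ge t$, and $\eta$ is nonincreasing, so \eqref{eq:Atilde} gives $\|\nabla f\|_r\le3\eta(t)\,m(r)$.

Let $H=\nabla w-b_re_n$, a harmonic vector field. The mean of $\nabla f$ over $B_r$ vanishes, so the mean value property gives $\nabla w(0)=b_re_n$, that is, $H(0)=0$. The decomposition $\nabla V-b_re_n=H+\nabla f$ is orthogonal in $L^2(B_r)$, because $H$ is the gradient of a harmonic function; hence $\|H\|_r\le E(r)$. By (E5) there is $c_n$ with $|H(y)|\le c_n(|y|/r)\|H\|_r$ for $|y|\le r/2$. For $\lambda\le\frac12$ we obtain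
\begin{equation}\label{eq:step1}
E(\lambda r)\le\|H\|_{\lambda r}+\|\nabla f\|_{\lambda r}\le c_n\lambda\,E(r)+3\lambda^{-n/2}\eta(t)\,m(r).
\end{equation}
To divide by $m(\lambda r)$ we need a lower bound. We have $|b_{\lambda r}-b_r|\le\|\partial_nV-b_r\|_{\lambda r}\le\lambda^{-n/2}E(r)$, so $m(\lambda r)\ge|b_{\lambda r}|\ge m(r)-(1+\lambda^{-n/2})E(r)$. If $m(r)>0$ and $q(r)\le q_0:=\frac12(1+\lambda^{-n/2})^{-1}$, then $m(\lambda r)\ge\frac12m(r)>0$, and \eqref{eq:step1} yields
\begin{equation}\label{eq:step2}
q(\lambda r)\le2c_n\lambda\,q(r)+6\lambda^{-n/2}\eta(-\log r).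
\end{equation}

\emph{Choice of constants.} Let $\gamma'=\frac{1+\gamma}2\in(\gamma,1)$. Since $\gamma'<1$, we can fix $\lambda=\lambda(n,\gamma)\le\frac14$ with $2c_n\lambda\le\lambda^{\gamma'}$; since $\gamma'>\frac12$, also $\lambda^{\gamma'}\le\frac12$. Require $6\lambda^{-n/2}\eta_0\le q_0/2$. By \eqref{eq:step2}, the conditions $m>0$ and $q\le q_0$ pass from $r$ to $\lambda r$.

\emph{Iteration.} Given $r>0$ and $t=-\log r$, by \eqref{eq:infty} the two conditions hold at $\lambda^{-k}r$ for all large $k$, hence at $\lambda^{-j}r$ for $0\le j\le k$. Apply \eqref{eq:step2} $k$ times and use $\eta(t-j\log\frac1\lambda)\le\lambda^{-\gamma j}\eta(t)$ from \eqref{eq:eta}: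
\[
q(r)\le\lambda^{\gamma'k}q_0+6\lambda^{-n/2}\sum_{j=1}^k\lambda^{\gamma'(j-1)}\eta\big(t-j\log\tfrac1\lambda\big)\le\lambda^{\gamma'k}+6\lambda^{-n/2-\gamma'}\sum_{j\ge1}\lambda^{(\gamma'-\gamma)j}\,\eta(t).
\]
The series converges because $\gamma'>\gamma$. Let $k\to\infty$ to get the bound on $q$.

\emph{Sign.} Since $q\le q_0\le\frac12$, we have $|b_r|\ge\frac12m(r)>0$ for every $r$. The function $r\mapsto b_r$ is continuous, never zero, and tends to $1$ at infinity, so it is positive.
\end{proof}

The hypothesis $\gamma<1$ enters here. Gradients of harmonic functions approach their value at the center at the linear rate, so the error created $j$ steps above is damped by $\lambda^{\gamma' j}$ with $\gamma'<1$; it must not be larger than the current error by more than $\lambda^{-\gamma j}$ with $\gamma<\gamma'$.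

Lemma~\ref{lem:excess} is an $L^2$ statement, while $a$ is a pointwise value of the gradient on the boundary. On an annulus the coefficients are close to the identity in $C^1$, thanks to the bound on $\nu''$, and Schauder estimates bridge the gap.

\begin{lemma}[The boundary gradient]\label{lem:boundary}
Let $\Gamma=\{y\in\partial\mathbb{H}:\frac12\le|y|\le2\}$. If $\eta_0$ is small, depending only on $n$ and $\gamma$, then for all $r>0$
\[
\Big\|\log\frac{a(r\,\cdot)}{b_{4r}}\Big\|_{C^{0,\gamma}(\Gamma)}\le C_2\,\eta(-\log r).
\]
\end{lemma}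

\begin{proof}
Let $t=-\log r$ and $b=b_{4r}>0$. By \eqref{eq:eta}, $\eta(s)\le4\eta(t)$ for all $s\ge t-\log4$. Put
\[
z_r(y)=\frac{V(ry)}{rb}-y_n,\qquad A_r(y)=A(ry),\qquad\tilde A_r(y)=\tilde A(ry).
\]
The function $V(r\,\cdot)$ solves $\operatorname{div}(\tilde A_r\nabla\,\cdot)=0$, and $\int e_n\cdot\nabla\phi=0$ for test functions $\phi$. Hence $\operatorname{div}(\tilde A_r\nabla z_r)=\operatorname{div}\big((I-\tilde A_r)e_n\big)$ weakly in $\mathbb{R}^n$.

\emph{The $L^\infty$ bound.} By Lemma~\ref{lem:excess},
\[
\|\nabla z_r\|_{L^2(B_4)}=|B_4|^{1/2}\frac{E(4r)}b\le2|B_4|^{1/2}q(4r)\le C\eta(t-\log4)\le C\eta(t).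
\]
The function $z_r$ is odd in $y_n$, so it has mean zero on $B_4$, and the Poincar\'e inequality gives $\|z_r\|_{L^2(B_4)}\le C\eta(t)$. Also $|I-\tilde A_r|\le12\eta(t)$ on $B_4$ by \eqref{eq:Atilde}. Applying (E2) in the balls $B(y,1)$, $|y|<3$, we get $|z_r|\le C\eta(t)$ on $B_3$.

\emph{The $C^{1,\gamma}$ bound.} We have $A_r-I=P_r+P_r^T+P_rP_r^T$ with $P_r(y)=W(t-\log|y|)\,\hat y\otimes\hat y$. On $\frac14\le|y|\le4$, \eqref{eq:W} gives $|P_r|\le4\eta(t)$ and $|\partial_iP_r|\le C(|W|+|W'|)/|y|\le C\eta(t)$, so $A_r-I$ and its first derivatives are bounded by $C\eta(t)$. This implies $\|A_r-I\|_{C^{0,\gamma}}\le C\eta(t)$ on $\frac13\le|y|\le3$: two points at distance at most $\frac1{12}$ are joined by a segment in the larger annulus, and for other pairs the supremum bound suffices. In the half-annulus $U$ of (E3) we have $\tilde A_r=A_r$, and $z_r$ vanishes on the flat boundary. So (E3) gives $\|z_r\|_{C^{1,\gamma}(U')}\le C\eta(t)$.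

\emph{The logarithm.} Since $\nabla V(ry)/b=e_n+\nabla z_r(y)$, formula \eqref{eq:h} gives on $\Gamma$
\[
\Big(\frac{a(ry)}b\Big)^2=1+\psi(y),\qquad\psi=(A_r-I)e_n\cdot e_n+2A_re_n\cdot\nabla z_r+A_r\nabla z_r\cdot\nabla z_r .
\]
The $C^{0,\gamma}$ norm is submultiplicative and $\eta\le1$, so $\|\psi\|_{C^{0,\gamma}(\Gamma)}\le C_2\eta(t)$. Require $C_2\eta_0\le\frac12$. The function $s\mapsto\frac12\log(1+s)$ vanishes at $0$ and is $1$-Lipschitz on $[-\frac12,\frac12]$, so $\log(a(r\,\cdot)/b)=\frac12\log(1+\psi)$ has norm at most $C_2\eta(t)$.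
\end{proof}

We make no claim that $b_{4r}$ converges as $r\to0$. It plays the role of the factor $r^{\beta^2}$ for the spiral, and it is about to cancel.

\section{The density $h$: proofs of Theorems \ref{thm:A} and \ref{thm:B}}\label{sec:density}

\subsection{Poles at infinity}

\begin{proposition}\label{prop:modulus}
With poles at infinity and $h(0):=1$, we have $\log h\in C(\Sigma)$ and
\[
|\log h(x)-\log h(x')|\le16C_2C_0\kappa\,\theta(\min\{|x-x'|,1\})\qquad\text{for all distinct }x,x'\in\Sigma .
\]
\end{proposition}

\begin{proof}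
The value at $0$ is free because $\omega^\pm(\{0\})=0$. Let $\bar\theta(\rho)=\eta(-\log\rho)$ for $\rho>0$. By \eqref{eq:eta}, $\bar\theta$ is nondecreasing, $\rho^{-\gamma}\bar\theta(\rho)$ is nonincreasing, and $\bar\theta(\rho)\le C_0\kappa\,\theta(\min\{\rho,1\})$. The set $\Gamma$ is invariant under $y\mapsto-y$, and by \eqref{eq:h}
\[
\log h(\Phi(ry))=\log\frac{a(-ry)}{b_{4r}}-\log\frac{a(ry)}{b_{4r}}\qquad(y\in\Gamma).
\]
By Lemma~\ref{lem:boundary} this function of $y$ has $C^{0,\gamma}(\Gamma)$ norm at most $2C_2\bar\theta(r)$. Taking $|y|=1$ gives $|\log h(x)|\le2C_2\bar\theta(|x|)$ for $x\in\Sigma\setminus\{0\}$.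

Let $x\ne x'$ in $\Sigma$ with $r=|x|\ge|x'|$ and $\rho=|x-x'|$. If $\rho\le r/4$, then $|x'|\ge3r/4$, so $\Phi^{-1}(x)/r$ and $\Phi^{-1}(x')/r$ lie in $\Gamma$ at distance at most $2\rho/r$, and
\[
|\log h(x)-\log h(x')|\le2C_2\bar\theta(r)\Big(\frac{2\rho}r\Big)^\gamma\le4C_2\,\rho^\gamma\,r^{-\gamma}\bar\theta(r)\le4C_2\bar\theta(\rho).
\]
If $\rho>r/4$, which includes the case $x'=0$, then
\[
|\log h(x)-\log h(x')|\le4C_2\bar\theta(r)\le4C_2\bar\theta(4\rho)\le4^{1+\gamma}C_2\bar\theta(\rho)\le16C_2\bar\theta(\rho).
\]
This proves the estimate, and continuity follows from $\theta(0+)=0$.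
\end{proof}

\subsection{Finite poles}

Changing the pole multiplies the harmonic measure by the boundary values of a quotient of two Green functions. Away from the origin the boundary is smooth, and at the origin (J2) makes the quotient continuous.

\begin{proposition}\label{prop:finite}
Let $D=\Omega^\pm$ with $u=u^\pm$, $\omega=\omega^\pm$ as above, and let $X\in D$. Then $d\omega^X=k\,d\omega$ with $k$ positive and continuous on $\Sigma$.
\end{proposition}

\begin{proof}
Write $G=G(X,\cdot)$ and $G_\rho=G_{D_\rho}(X,\cdot)$ as in Section~\ref{subsec:green}. Fix a closed ball $\overline{B(X,\tau)}\subset D$ and a constant $C_\tau$ with $G\le C_\tau u$ on $\partial B(X,\tau)$. For large $\rho$ we have $G_\rho\le G\le C_\tau u$ on this sphere and $G_\rho=0\le C_\tau u$ on $\partial D_\rho$, so $G_\rho\le C_\tau u$ in $D_\rho\setminus B(X,\tau)$. In the limit, $G\le C_\tau u$ in $D\setminus B(X,\tau)$. Hence $G$ vanishes continuously on $\Sigma$, and its extension by zero is continuous on $\mathbb{R}^n\setminus\{X\}$.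

Let $\phi\in C_c^\infty(\mathbb{R}^n\setminus\{X\})$. For $\rho$ so large that $B_\rho$ contains $X$ and the support of $\phi$, \eqref{eq:greenbounded} reads $\int G_\rho\Delta\phi=\int_\Sigma\phi\,d\omega^X_{D_\rho}$. On the left, $0\le G_\rho\le G$ and $G$ is bounded on the support of $\phi$; on the right, the measures increase to $\omega^X$. So $\int G\Delta\phi=\int\phi\,d\omega^X$. By Lemma~\ref{lem:densities}, applied to $G$ and to $u$, neither measure charges $0$ and $d\omega^X=k\,d\omega$ with $k=|\nabla G|/|\nabla u|$ positive and continuous on $\Sigma\setminus\{0\}$.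

Choose $r$ with $X\notin B_{Mr}$. By (J2), $G/u$ is H\"older continuous and bounded below by a positive constant on $D\cap B_r$, so it extends to a positive continuous function on $\overline D\cap B_r$. At $\xi\in\Sigma\cap B_r\setminus\{0\}$ with inner normal $\mathbf n$, the extension equals $\lim_{s\downarrow0}G(\xi+s\mathbf n)/u(\xi+s\mathbf n)=k(\xi)$, because both functions vanish at $\xi$ and have normal derivatives $|\nabla G(\xi)|$ and $|\nabla u(\xi)|$. Hence $k$ extends continuously to $0$ with a positive value.
\end{proof}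

\subsection{Conclusion}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The constants $C_0$ and $C_2$ do not depend on $\kappa$. Choose $\kappa\in(0,1]$ so small that $\eta_0=C_0\kappa\le\frac16$ satisfies the conditions of Lemmas~\ref{lem:excess} and~\ref{lem:boundary} and $16C_2C_0\kappa\le1$. By Section~\ref{sec:domains}, $\Omega^\pm$ are complementary unbounded NTA domains with $\Omega^-=-\Omega^+$, the set $\Sigma\setminus\{0\}$ is a $C^\infty$ hypersurface, and $\operatorname{Tan}(\Sigma,0)=\mathcal K$. With poles at infinity, the measures are mutually absolutely continuous by Lemma~\ref{lem:densities}, and Proposition~\ref{prop:modulus} gives the continuity of $\log h$ and the stated modulus. With finite poles $X^\pm$, Proposition~\ref{prop:finite} gives positive continuous densities $k^\pm$, so the measures remain mutually absolutely continuous and $d\omega^{X^-}/d\omega^{X^+}=k^-h/k^+$ has continuous logarithm.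
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Apply Theorem~\ref{thm:B} with $\theta(r)=1/(2+\log\frac1r)$. In the variable $t=-\log r\ge0$, we have $r^{-1/2}\theta(r)=e^{t/2}/(2+t)$, whose logarithmic derivative $\frac12-\frac1{2+t}$ is nonnegative. So $\theta$ is a regular modulus with $\gamma=\frac12$, and $\int_0^1\theta\frac{dr}r=\int_0^\infty\frac{dt}{2+t}=\infty$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:class}]
Theorem~\ref{thm:A} gives (ii)$\Rightarrow$(i). Parts (b) and (c) of Lemma~\ref{lem:AW} give (i)$\Rightarrow$(ii).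
\end{proof}

\begin{remark}\label{rem:regular}
Monotonicity of $\theta$ and divergence of the integral alone do not suffice for an example of this type. Let $r_0=1$, $r_{k+1}=r_k\exp(-r_k^{-2})$ and $\theta=r_k^2$ on $(r_{k+1},r_k]$. Then $\theta$ is nondecreasing, $\theta(0+)=0$, and each interval contributes $1$ to $\int_0^1\theta\frac{dr}r$. Suppose $\partial\Omega=\Psi(\mathbb{R}^{n-1})$ with $\Psi$ Lipschitz and $\log h$ has modulus $\theta$. Two points of $\partial\Omega$ are joined by a chain of at most $C/r_k$ steps of length at most $r_k$, so their values of $\log h$ differ by at most $Cr_k$ for every $k$. Thus $h$ is constant, and by Theorem~\ref{thm:C} the tangent set is unique at every point with $d=1$.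
\end{remark}

\section{Uniqueness under a Dini condition}\label{sec:dini}

We prove Theorem~\ref{thm:C}. The scheme reverses that of Section~\ref{sec:flat}: there the geometry was given and we bounded $h$; here $h$ is given and we bound the rotation of the best linear approximation from one scale to the next. No straightening map is available, so we work with $v=u^+-u^-$ directly. Its Laplacian is a measure of which we control only the total variation, and this makes $L^1$ the natural norm.

Let $Q=0$. Let $u^\pm$ be the Green functions, extended by zero. By (J3), $\Delta u^\pm=\omega^\pm$ in a ball $B_{\rho_0}$ containing no pole; all radii below are small compared with $\rho_0$, and constants depend on $n$ and the NTA constants. Multiplying $u^+$ and $\omega^+$ by $h(0)$ replaces $h$ by $h/h(0)$ and changes neither $\theta_Q$ nor the estimates (J1)--(J3), so we assume $h(0)=1$. Put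
\[
v=u^+-u^-,\qquad\mu=\Delta v=(1-h)\,\omega^+,\qquad N(r)=\frac{\omega^+(B_r)}{r^{n-2}} .
\]
Then $|\mu|(B_r)=\theta_Q(r)\,\omega^+(B_r)$. By continuity of $h$, $\frac12\omega^+\le\omega^-\le2\omega^+$ near $0$. By (J1) and (J3), $N(r)$ is comparable to the size of $u^\pm$ on $B_r$, so it is the right normalization. Let $c_*$ be the reciprocal of the volume of the unit ball in $\mathbb{R}^{n-1}$.

\subsection{Blow-ups are linear}

The hypothesis $d=1$ is used only in the next lemma. It yields qualitative information: limits of $v$ are linear functions that determine the tangent plane, and $N$ scales like the first power of $r$.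

\begin{lemma}\label{lem:blowup}
Every sequence $r_j\downarrow0$ has a subsequence for which there is a unit vector $e$ with $\partial\Omega/r_j\to e^\perp$ and $v(r_jx)/N(r_j)\to c_*\,x\cdot e$ locally uniformly. Moreover, $N(\lambda r)/N(r)\to\lambda$ as $r\to0$ for each $\lambda\in(0,1)$.
\end{lemma}

\begin{proof}
\emph{The domains.} By compactness and $d=1$, along a subsequence $\partial\Omega/r_j\to L$ with $L\in G(n,n-1)$. A compact set $K\subset\mathbb{R}^n\setminus L$ has positive distance from $L$, so it is disjoint from $\partial\Omega/r_j$ for large $j$; if $K$ is connected, it then lies in one of the disjoint open sets $\Omega^+/r_j$, $\Omega^-/r_j$. Fix a reference point in each of the two open half-spaces bounded by $L$, and pass to a subsequence along which the sign of the domain containing each reference point is constant. This assigns a sign to each half-space. Every compact subset of a half-space is contained in a closed ball's worth of segments, namely in the convex hull of it and the reference point, which is compact and connected; so it eventually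 lies in the domain with the assigned sign.

Both signs occur. Let $p_j^\pm\in B_1\cap\Omega^\pm/r_j$ be corkscrew points with $\operatorname{dist}(p_j^\pm,\partial\Omega/r_j)\ge1/M_0$, and pass to a subsequence with $p_j^\pm\to p^\pm$. Every point of $L$ is a limit of points of $\partial\Omega/r_j$, so $\operatorname{dist}(p^\pm,L)\ge1/M_0$. A small closed ball about $p^\pm$ eventually contains $p_j^\pm$ and lies in one domain, which must be $\Omega^\pm/r_j$. So the half-space containing $p^\pm$ has sign $\pm$. Let $e$ be the unit normal of $L$ pointing into the half-space with sign $+$.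

\emph{The functions.} Let $u_j^\pm=u^\pm(r_j\,\cdot)/N(r_j)$ and fix $\rho\ge1$. By (J3), doubling and $\omega^-\le2\omega^+$, the corkscrew points of $\Omega^\pm$ at $0$ satisfy $u^\pm(Y_{2\rho r_j})\le C_\rho N(r_j)$ for large $j$. For $x\in B_{\rho r_j}$, a nearest point $\xi'\in\partial\Omega$ has $|x-\xi'|\le|x|$ and $|\xi'|<2\rho r_j$, so (J1) with $r=2\rho r_j$ gives
\[
0\le u_j^\pm(x)\le C_\rho\min\{1,\operatorname{dist}(x,\partial\Omega/r_j)^\alpha\}\qquad(x\in B_\rho).
\]
On compact subsets of $\mathbb{R}^n\setminus L$ the functions $u_j^\pm$ are eventually harmonic and uniformly bounded, so a subsequence converges locally uniformly in $\mathbb{R}^n\setminus L$ to $u_\infty^\pm\ge0$, harmonic in $\{\pm x\cdot e>0\}$ and zero in the opposite half-space. For $\tau>0$ and large $j$, points $x\in B_\rho$ with $\operatorname{dist}(x,L)\le\tau$ are within $2\tau$ of $\partial\Omega/r_j$, so $u_j^\pm(x)\le C_\rho(2\tau)^\alpha$. Hence $u^\pm_\infty$ extends continuously by zero to $L$ and the convergence is locally uniform in $\mathbb{R}^n$. By Section~\ref{subsec:green},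 $u_\infty^\pm=c^\pm(x\cdot e)^\pm$ with $c^\pm\ge0$.

\emph{The constants.} A change of variables shows that $\omega_j^\pm=\Delta u_j^\pm$ is the measure $E\mapsto\omega^\pm(r_jE)/\omega^+(B_{r_j})$. These positive measures converge as distributions, hence weakly, to $\Delta u^\pm_\infty=c^\pm\mathcal H^{n-1}|_L$. The limit does not charge spheres about $0$, so $\omega_j^+(B_s)\to c^+s^{n-1}/c_*$ for each $s>0$. Since $\omega_j^+(B_1)=1$, we get $c^+=c_*$. Since $|\omega_j^+-\omega_j^-|(B_s)\le\sup_{\partial\Omega\cap B_{sr_j}}|1-h|\cdot\omega_j^+(B_s)\to0$, we get $c^-=c^+$. Therefore $u_j^+-u_j^-\to c_*\,x\cdot e$.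

Finally, $N(\lambda r_j)/N(r_j)=\lambda^{2-n}\omega_j^+(B_\lambda)\to\lambda^{2-n}\lambda^{n-1}=\lambda$. Every sequence $r_j\downarrow0$ has a subsequence with this limit, which proves the last claim.
\end{proof}

\subsection{Summable deviation from affine functions}

Let
\[
\mathcal E(r)=\min_{\ell\ \text{affine}}\ \frac1{r^nN(r)}\int_{B_r}|v-\ell| ;
\]
the minimum exists because the affine functions form a finite-dimensional subspace of $L^1(B_r)$. A harmonic function is approximated by affine functions to second order, while $N$ decays to first order. The gap between $\lambda^2$ and $\lambda$ makes $\mathcal E$ contract.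

\begin{lemma}\label{lem:sum}
There are $\lambda\in(0,\frac12]$ and $r_0\in(0,\frac12]$ such that, with $r_k=\lambda^kr_0$, we have $\sum_k\mathcal E(r_k)<\infty$.
\end{lemma}

\begin{proof}
\emph{Harmonic replacement.} Let $w$ be harmonic in $B_r$ with $w=v$ on $\partial B_r$. We claim that
\begin{equation}\label{eq:L1}
\int_{B_r}|v-w|\le\frac{r^2}{2n}\,|\mu|(B_{2r})\le C\,\theta_Q(2r)\,N(r)\,r^n .
\end{equation}
Let $v_\tau=v*\varrho_\tau$ be a mollification at scale $\tau<r$, and let $w_\tau$ be harmonic in $B_r$ with $w_\tau=v_\tau$ on $\partial B_r$. Then $w_\tau(x)-v_\tau(x)=\int_{B_r}G_{B_r}(x,y)\,(\mu*\varrho_\tau)(y)\,dy$. The function $y\mapsto\int_{B_r}G_{B_r}(x,y)\,dx$ has Laplacian $-1$ and zero boundary values, so it equals $(r^2-|y|^2)/(2n)$. Hence $\int_{B_r}|v_\tau-w_\tau|\le\frac{r^2}{2n}\int_{B_r}|\mu*\varrho_\tau|\le\frac{r^2}{2n}|\mu|(B_{2r})$. As $\tau\to0$, $v_\tau\to v$ uniformly on $\overline{B_r}$ because $v$ is continuous, and $w_\tau\to w$ uniformly by the maximum principle. This is the first inequality. The second follows from $|\mu|(B_{2r})=\theta_Q(2r)\,\omega^+(B_{2r})\le C\theta_Q(2r)\,N(r)\,r^{n-2}$,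 by doubling.

\emph{One step.} Let $\ell$ be optimal for $\mathcal E(r)$, and let $\ell'$ be the first-order Taylor polynomial of $w$ at $0$. The function $H=w-\ell$ is harmonic, and $w-\ell'$ is $H$ minus its first-order Taylor polynomial. By (E5), $|w-\ell'|(x)\le C|x|^2r^{-n-2}\int_{B_r}|H|$ for $|x|\le r/2$. Integrating over $B_{\lambda r}$ with $\lambda\le\frac12$ and using \eqref{eq:L1} twice,
\[
\int_{B_{\lambda r}}|v-\ell'|\le\int_{B_r}|v-w|+C\lambda^{n+2}\int_{B_r}|w-\ell|\le C_3\,r^nN(r)\big(\lambda^{n+2}\mathcal E(r)+\theta_Q(2r)\big),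
\]
with $C_3$ independent of $\lambda$. Fix $\lambda\le\frac12$ with $2C_3\lambda\le\frac12$. By Lemma~\ref{lem:blowup} there is $r_0\le\frac12$ with $N(r)/N(\lambda r)\le2/\lambda$ for $r\le r_0$; we take $r_0$ so small that all estimates above hold at scales up to $2r_0$. Dividing by $(\lambda r)^nN(\lambda r)$,
\[
\mathcal E(\lambda r)\le\tfrac12\,\mathcal E(r)+2C_3\lambda^{-n-1}\theta_Q(2r)\qquad(r\le r_0).
\]
Summing over $r=r_0,\dots,r_k$ and absorbing gives $\sum_k\mathcal E(r_k)\le2\mathcal E(r_0)+C\sum_k\theta_Q(2r_k)$.

\emph{The Dini condition.} Let $k\ge1$ and $2r_k\le s\le2r_{k-1}$. The numerator $|\mu|(B_r)$ of $\theta_Q(r)$ is nondecreasing in $r$, and $\omega^+(B_s)\le C\omega^+(B_{2r_k})$ by doubling, so $\theta_Q(2r_k)\le C\theta_Q(s)$. Integrating against $ds/s$ over $[2r_k,2r_{k-1}]$ and summing,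
\[
\log\tfrac1\lambda\,\sum_{k\ge1}\theta_Q(2r_k)\le C\int_0^{2r_0}\theta_Q(s)\,\frac{ds}s<\infty .\qedhere
\]
\end{proof}

\subsection{Convergence of the normals}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Write $\mathcal E_k=\mathcal E(r_k)$, $N_k=N(r_k)$, and let $\ell_k(x)=a_k+\zeta_k\cdot x$ be optimal for $\mathcal E_k$. The $L^1$ norm of an affine function controls its slope: since $|a+\zeta\cdot x|+|a-\zeta\cdot x|\ge2|\zeta\cdot x|$ and balls are symmetric,
\begin{equation}\label{eq:slope}
\int_{B_\rho}|a+\zeta\cdot x|\,dx\ge\int_{B_\rho}|\zeta\cdot x|\,dx=c\,\rho^{n+1}|\zeta| .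
\end{equation}
Comparing $\ell_k$ and $\ell_{k+1}$ with $v$ on $B_{r_{k+1}}$, and using $N_{k+1}\le\lambda^{2-n}N_k$, we get
\[
c\,r_{k+1}^{n+1}|\zeta_{k+1}-\zeta_k|\le r_k^nN_k\mathcal E_k+r_{k+1}^nN_{k+1}\mathcal E_{k+1},\quad\text{so}\quad r_k|\zeta_{k+1}-\zeta_k|\le CN_k(\mathcal E_k+\mathcal E_{k+1}).
\]

Next we relate the slopes to the tangent planes. Consider a subsequence of $(r_k)$ along which the conclusion of Lemma~\ref{lem:blowup} holds with a unit vector $e$. We have $\int_{B_1}|v(r_kx)-\ell_k(r_kx)|\,dx/N_k=\mathcal E_k\to0$ by Lemma~\ref{lem:sum}, so the affine functions $\ell_k(r_kx)/N_k$ converge to $c_*\,x\cdot e$ in $L^1(B_1)$. By \eqref{eq:slope},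
\begin{equation}\label{eq:slopelimit}
r_k\zeta_k/N_k\to c_*e\qquad\text{along the subsequence.}
\end{equation}
Every subsequence has such a further subsequence, so $r_k|\zeta_k|/N_k\to c_*>0$ along the full sequence. For nonzero vectors, $\frac{\zeta'}{|\zeta'|}-\frac{\zeta}{|\zeta|}=\frac{\zeta'-\zeta}{|\zeta|}+\frac{\zeta'}{|\zeta'|}\,\frac{|\zeta|-|\zeta'|}{|\zeta|}$ has norm at most $2|\zeta'-\zeta|/|\zeta|$. Hence for large $k$
\[
\Big|\frac{\zeta_{k+1}}{|\zeta_{k+1}|}-\frac{\zeta_k}{|\zeta_k|}\Big|\le\frac{2r_k|\zeta_{k+1}-\zeta_k|}{r_k|\zeta_k|}\le C(\mathcal E_k+\mathcal E_{k+1}).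
\]
The right side is summable, so $\zeta_k/|\zeta_k|$ converges to a unit vector $e_\infty$, and $e=e_\infty$ in \eqref{eq:slopelimit} for every admissible subsequence.

Let $T$ be a tangent set with scales $\rho_j\downarrow0$. It is a hyperplane through $0$. Choose $k_j$ with $r_{k_j+1}<\rho_j\le r_{k_j}$, and pass to a subsequence along which $k_j$ increases strictly and $\rho_j/r_{k_j}\to s\in[\lambda,1]$. By Lemma~\ref{lem:AW}(a), $\partial\Omega/r_{k_j}=(\rho_j/r_{k_j})\,\partial\Omega/\rho_j\to sT=T$. Along a further subsequence Lemma~\ref{lem:blowup} applies, and its vector is $e_\infty$; thus $T=e_\infty^\perp$. Since $\operatorname{Tan}(\partial\Omega,0)$ is nonempty, it equals $\{e_\infty^\perp\}$.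

For the last statement, let $|\log h(x)-\log h(Q)|\le\theta(|x-Q|)$ for $|x-Q|<r_1$, with $r_1\le1$. For $r\le r_1$ and $x\in\partial\Omega\cap B(Q,r)$ we have $|h(x)/h(Q)-1|\le e^{\theta(r)}-1\le e^{\theta(r_1)}\theta(r)$, so $\theta_Q(r)\le e^{\theta(r_1)}\theta(r)$. On $[r_1,1]$ the function $\theta_Q$ is bounded by the maximum of $|h/h(Q)-1|$ on the compact set $\partial\Omega\cap\overline{B(Q,1)}$. Hence $\int_0^1\theta_Q\frac{dr}r<\infty$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BET}
Matthew Badger, Max Engelstein, Tatiana Toro,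
\emph{Slowly vanishing mean oscillations: non-uniqueness of blow-ups in a two-phase free boundary problem},
arXiv:2210.17531 (2022).

\bibitem{GT}
Gilbarg and Trudinger, Theorem 8.17 and Corollary 8.36.

\bibitem{JK}
Jerison and Kenig, Adv. Math. 46 (1982).

\bibitem{KT}
Kenig and Toro, Ann. of Math. 150 (1999).

\end{thebibliography}
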